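
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Absence of quadratic resonances and low-regularity well-posedness\\ for a Whitham--Boussinesq system}


\begin{abstract}
We consider a one-dimensional Whitham--Boussinesq type system for a pair $(\eta,v)$ with data in $X^s=H^s\times H^{s+1/2}$. Local well-posedness is known for $s>-1/10$, and it was asked whether it holds for $s>-1/8$. We prove that it holds for every $s>-1/4$, with analytic flow. The gain comes from a lower bound for the quadratic phase: if the least of the three frequencies in an interaction has modulus $a\ge1$, then the phase has modulus at least $\frac16a^{1/2}$. We also show in which sense $-1/4$ is the threshold: for $s<-1/4$ the flow of smooth solutions is discontinuous at the origin in the topology of $X^s$, and for $s=-1/4$ it is not $C^3$.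
\end{abstract}

\section{The problem and the results}

\subsection{The question}
Let $D=-i\partial_x$ and let $K_1=K_1(D)$ be the Fourier multiplier with symbol $\sqrt{\tanh\xi/\xi}$, which is comparable to $\langle\xi\rangle^{-1/2}$, where $\langle\xi\rangle=(1+\xi^2)^{1/2}$. We study the Cauchy problem on $\mathbb R^{1+1}$
\begin{equation}\label{eq:system}
\left\{
\begin{aligned}
\partial_t\eta+\partial_xv&=-K_1^2\partial_x(\eta v),\\
\partial_tv+K_1^2\partial_x\eta&=-K_1^2\partial_x(v^2/2),
\end{aligned}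
\right.
\qquad \eta(0)=\eta_0,\quad v(0)=v_0,
\end{equation}
for real-valued $\eta$ and $v$, with data in
\[
X^s=H^s\times H^{s+1/2},\qquad H^s=(1-\partial_x^2)^{-s/2}L^2(\mathbb R).
\]

The half derivative between the two components is dictated by the linear part. If $w=K_1^{-1}v$, then the linear system reads $\partial_t\eta+i\omega(D)w=0$, $\partial_tw+i\omega(D)\eta=0$ with $\omega(\xi)=\xi\sqrt{\tanh\xi/\xi}$, so $\eta$ and $w$ live at the same regularity. The linear waves are $e^{i(x\xi\mp t\omega(\xi))}$, and $|\omega(\xi)|\approx|\xi|^{1/2}$ for large $|\xi|$. The operator $K_1^2\partial_x=i\tanh(D)$ on the right is bounded on every $H^s$, so the nonlinearity loses no derivative. The only difficulty is to multiply rough functions.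

\emph{Local well-posedness in $X^s$} means the following. For every $R>0$ there are a time $T=T(R)>0$ and a single Banach function space $Y^s_T$, depending only on $s$ and $T$ and continuously embedded in $C([0,T];X^s)$, such that for all data with $\|(\eta_0,v_0)\|_{X^s}\le R$ there is a solution $(\eta,v)\in Y^s_T$ of the Duhamel formulation of \eqref{eq:system}; this solution is unique in $Y^s_T$; and the data-to-solution map is continuous from the ball $\{\|(\eta_0,v_0)\|_{X^s}\le R\}$ of $X^s$ to $C([0,T];X^s)$.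

Local well-posedness is known for $s>0$, and also for $s>-1/10$. The question, from Dinvay, Selberg and Tesfahun \cite{DST}, is whether one can lower the threshold to $s>-1/8$, a value called optimal there.

A look at the products suggests another value. In the first equation $\eta\in H^s$ is multiplied by $v\in H^{s+1/2}$. The pairing between these spaces makes sense as long as $s+(s+\frac12)\ge0$, that is, $s\ge-\frac14$. This turns out to be the relevant number.

\subsection{Results}

We write $H^\infty=\bigcap_\sigma H^\sigma$. A \emph{smooth solution} on $[0,T]$ is a solution in $C([0,T];H^\infty\times H^\infty)$. It is unique for given data (Lemma~\ref{lem:smooth} below).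

\begin{theorem}[Well-posedness]\label{thm:A}
For every $s>-\frac14$, in particular for every $s>-\frac18$, the problem \eqref{eq:system} is locally well-posed in $X^s$. The data-to-solution map is Lipschitz on balls, and analytic.
\end{theorem}

\begin{theorem}[Below the threshold]\label{thm:B}
Let $s<-\frac14$. There are $c>0$ and real Schwartz data $\Phi_N\to0$ in $X^s$ whose smooth solutions $(\eta_N,v_N)$ exist on $[0,1]$ and satisfy
\[
\liminf_{N\to\infty}\|\eta_N(t)\|_{H^s}\ge c\,t\qquad\text{for all }t\in(0,1].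
\]
Consequently, for every $T>0$, the map from Schwartz data to smooth solutions is discontinuous at $0$ from $X^s$ to $C([0,T];X^s)$. Hence local well-posedness in $X^s$ fails whenever the solution assigned to Schwartz data is the smooth one, for instance whenever $Y^s_T$ contains the smooth solutions.
\end{theorem}

\begin{theorem}[The endpoint]\label{thm:C}
Let $T\in(0,1]$ and $r>0$. There is no $C^3$ map from the ball of radius $r$ of $X^{-1/4}$ to $C([0,T];X^{-1/4})$ that coincides with the smooth flow on those $H^\infty$ data in the ball which are small in $H^1\times H^{3/2}$.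
\end{theorem}

Here ``small'' means that the norm is below some fixed positive bound. If this bound is small enough, the smooth solution exists on $[0,1]$ by Lemma~\ref{lem:smooth}; decreasing it further does not affect the argument.

Theorem~\ref{thm:A} answers the question affirmatively; the other two theorems are not needed for this. Whether merely continuous well-posedness holds at $s=-\frac14$ is not settled here.

Section~\ref{sec:diag} puts the system in diagonal form. Section~\ref{sec:count} contains the main idea: it counts derivatives, first without and then with the help of oscillations, and proves the nonresonance bound. Section~\ref{sec:A} turns this count into a proof of Theorem~\ref{thm:A}. Sections~\ref{sec:B} and~\ref{sec:C} prove the two negative results.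

Throughout, $\hat f(\xi)=\int e^{-ix\xi}f(x)\,dx$, and $C,c>0$ denote constants that may change from line to line.

\section{Diagonal form}\label{sec:diag}

\subsection{The symbols}
Write $K=K_1$ and $\omega(\xi)=\xi K(\xi)$. The function $\omega$ is odd and smooth, and $|\omega(\xi)|=p(|\xi|)$ with $p(x)=\sqrt{x\tanh x}$ increasing on $[0,\infty)$. We need a few elementary facts, for $x>0$.

From $e^{2x}\ge1+2x$ we get $\tanh x=1-\frac2{e^{2x}+1}\ge\frac x{1+x}$. Together with $1+x\le\sqrt2\langle x\rangle$, and with $\tanh x\le\min(x,1)$, this gives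
\begin{equation}\label{eq:K}
\tfrac1{\sqrt2}\langle\xi\rangle^{-1}\le K(\xi)^2\le\sqrt2\,\langle\xi\rangle^{-1},\qquad K(\xi)\le1,\qquad |\xi|^{1/2}K(\xi)\le1 .
\end{equation}
From $x\le\sinh x\cosh x$ we get $x\,\mathrm{sech}^2x\le\tanh x$. Hence $\tanh x/x$ has nonpositive derivative, so $K$ is decreasing on $(0,\infty)$, and
\begin{equation}\label{eq:omegaprime}
0\le\omega'(x)=\frac{\tanh x+x\,\mathrm{sech}^2x}{2\sqrt{x\tanh x}}\le K(x)\le x^{-1/2}.
\end{equation}

\subsection{The diagonal system}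
Put $w=K^{-1}v$ and $u^\pm=\frac12(\eta\pm w)$, so that
\[
\eta=u^++u^-,\qquad v=K(u^+-u^-).
\]
By \eqref{eq:K}, $\|(\eta,v)\|_{X^s}$ is equivalent to $\|u^+\|_{H^s}+\|u^-\|_{H^s}$. Since $K\partial_x=i\omega(D)$, $K^2\partial_x=i\tanh(D)$ and $K(\xi)^{-1}\tanh\xi=\omega(\xi)$, the system becomes
\[
\partial_t\eta+i\omega(D)w=-i\tanh(D)(\eta v),\qquad \partial_tw+i\omega(D)\eta=-\tfrac i2\,\omega(D)(v^2).
\]
Taking half the sum and half the difference, we obtain for $U=(u^+,u^-)$
\begin{equation}\label{eq:diag}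
\partial_tu^\sigma+i\sigma\omega(D)u^\sigma=\mathcal N^\sigma(U,U),\qquad\sigma=\pm,
\end{equation}
with the symmetric bilinear form $\mathcal N=(\mathcal N^+,\mathcal N^-)$,
\begin{equation}\label{eq:N}
\mathcal N^\sigma(U_1,U_2)=-\tfrac i4\Big[\tanh(D)(\eta_1v_2+\eta_2v_1)+\sigma\,\omega(D)(v_1v_2)\Big],
\end{equation}
where $(\eta_j,v_j)$ corresponds to $U_j$. It maps real pairs to real pairs, since $\tanh$ and $\omega$ are odd. Let $S_\sigma(t)=e^{-i\sigma t\omega(D)}$ and $S=(S_+,S_-)$; these also preserve real-valuedness. The Duhamel formulation is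
\begin{equation}\label{eq:duhamel}
U(t)=S(t)U_0+\int_0^tS(t-t')\mathcal N(U,U)(t')\,dt'.
\end{equation}

For a symbol $m$ define $B_m$ by
\[
\widehat{B_m(f,g)}(\xi_0)=\frac1{2\pi}\int_{\xi_1+\xi_2=\xi_0}m(\xi_1,\xi_2)\hat f(\xi_1)\hat g(\xi_2)\,d\xi_1 .
\]
By \eqref{eq:N}, $\mathcal N$ is a finite sum of operators $B_m(u_1^{\sigma_1},u_2^{\sigma_2})$, and all their symbols satisfy
\begin{equation}\label{eq:m}
|m(\xi_1,\xi_2)|\le C\big(\langle\xi_1\rangle^{-1/2}+\langle\xi_2\rangle^{-1/2}\big).
\end{equation}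
For the terms with $\tanh(D)$ this is \eqref{eq:K}. For the last term, $|\omega(\xi_1+\xi_2)|\le|\xi_1|^{1/2}+|\xi_2|^{1/2}$ and $|\xi_j|^{1/2}K(\xi_j)\le1$ give $|\omega(\xi_1+\xi_2)|K(\xi_1)K(\xi_2)\le K(\xi_1)+K(\xi_2)$. From now on \eqref{eq:m} is all we use about the size of $\mathcal N$, except for the lower bounds in Sections~\ref{sec:B} and~\ref{sec:C}.

\subsection{The nonlinearity at fixed time}
Before estimating the integral in \eqref{eq:duhamel} we make sure that it is defined.

\begin{lemma}\label{lem:fixed}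
Let $s\ge-\frac14$ and let $m$ satisfy \eqref{eq:m}. Then $\|B_m(f,g)\|_{H^{-1}}\le C\|f\|_{H^s}\|g\|_{H^s}$. The same holds with $m,\hat f,\hat g$ replaced by their absolute values; in particular the integral defining $\widehat{B_m(f,g)}(\xi_0)$ converges absolutely for a.e.\ $\xi_0$.
\end{lemma}

\begin{proof}
Since $H^s\subset L^2$ for $s\ge 0$, we may assume $-\frac14\le s\le0$. By duality and the symmetry in $\xi_1,\xi_2$ it suffices to bound
\[
\int_{\xi_0=\xi_1+\xi_2}\langle\xi_0\rangle^{-1}\langle\xi_1\rangle^{-s}\langle\xi_2\rangle^{-s-1/2}f_0(\xi_0)f_1(\xi_1)f_2(\xi_2),\qquad 0\le f_j\in L^2 .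
\]
As $\langle\xi_1\rangle\le\sqrt2\langle\xi_0\rangle\langle\xi_2\rangle$ and $-s\ge0$, the weight is at most $C\langle\xi_0\rangle^{-1-s}\langle\xi_2\rangle^{-2s-1/2}\le C\langle\xi_0\rangle^{-3/4}$; here $s\ge-\frac14$ is used for both exponents. Now $\langle\xi\rangle^{-3/4}\in L^2$, so $\|\langle\xi\rangle^{-3/4}f_0\|_{L^1}\le C\|f_0\|_{L^2}$, and Young's inequality concludes.
\end{proof}

Hence $\mathcal N(U,U)\in C([0,T];H^{-1}\times H^{-1})$ if $U\in C([0,T];H^s\times H^s)$ and $s\ge-\frac14$, so \eqref{eq:duhamel} is an ordinary integral equation in $H^{-1}\times H^{-1}$. Two consequences will be used.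
\begin{itemize}
\item[(R)] \emph{Restart.} If \eqref{eq:duhamel} holds on $[0,T]$ and $0\le t_*\le t\le T$, then $U(t)=S(t-t_*)U(t_*)+\int_{t_*}^tS(t-t')\mathcal N(U,U)(t')\,dt'$. (Apply $S(t-t_*)$ to \eqref{eq:duhamel} at time $t_*$ and subtract.)
\item[(L)] \emph{Locality.} On $[0,T]$, $\mathcal N(U,V)$ and its Duhamel integral depend only on the restrictions of $U$ and $V$ to $[0,T]$.
\end{itemize}

\section{Counting derivatives}\label{sec:count}

\subsection{Without oscillations: \texorpdfstring{$s>0$}{s>0}}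
Given $\xi_0=\xi_1+\xi_2$, let $\xi_{\min}$ be one of the three $\xi_j$ of least modulus. Transferring the $H^s$ weights to the symbol, we are led to
\begin{equation}\label{eq:Wdef}
W=\langle\xi_0\rangle^s\langle\xi_1\rangle^{-s}\langle\xi_2\rangle^{-s}\big(\langle\xi_1\rangle^{-1/2}+\langle\xi_2\rangle^{-1/2}\big),\qquad \xi_0=\xi_1+\xi_2 .
\end{equation}

\begin{lemma}\label{lem:W}
If $s\ge-\frac14$, then $W\le C\langle\xi_{\min}\rangle^{-s-1/2}$.
\end{lemma}

\begin{proof}
By symmetry let $|\xi_2|\le|\xi_1|$. Then $W\le2\langle\xi_0\rangle^s\langle\xi_1\rangle^{-s}\langle\xi_2\rangle^{-s-1/2}$.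

If $|\xi_2|\le|\xi_0|$, then $|\xi_{\min}|=|\xi_2|$. Each of $|\xi_0|,|\xi_1|$ is at most twice the other, so $\langle\xi_0\rangle^s\langle\xi_1\rangle^{-s}\le C$ and $W\le C\langle\xi_2\rangle^{-s-1/2}$.

If $|\xi_0|\le|\xi_2|$, then $|\xi_{\min}|=|\xi_0|$ and $|\xi_2|\le|\xi_1|\le2|\xi_2|$. Hence $W\le C\langle\xi_0\rangle^s\langle\xi_2\rangle^{-2s-1/2}$. Since $-2s-\frac12\le0$ and $|\xi_2|\ge|\xi_0|$, this is at most $C\langle\xi_0\rangle^{-s-1/2}$.
\end{proof}

The last step is where $s\ge-\frac14$ cannot be avoided: two frequencies of opposite sign and almost equal modulus, close to $n$, produce a bounded frequency with weight comparable to $n^{-2s-1/2}$.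

Functions of $\xi_{\min}$ with enough decay can be integrated: for $\gamma>0$ and $0\le f_j\in L^2(\mathbb R)$,
\begin{equation}\label{eq:tri}
\int_{\xi_0=\xi_1+\xi_2}\langle\xi_{\min}\rangle^{-\frac12-\gamma}f_0(\xi_0)f_1(\xi_1)f_2(\xi_2)\le C_\gamma\prod_{j=0}^2\|f_j\|_{L^2}.
\end{equation}
Indeed, on the region where $\xi_{\min}=\xi_k$ we have $\|\langle\xi\rangle^{-1/2-\gamma}f_k\|_{L^1}\le C_\gamma\|f_k\|_{L^2}$ by Cauchy--Schwarz, and Young's inequality applies with the other two functions in $L^2$.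

For $s>0$ we may take $\gamma=s$. Then Lemma~\ref{lem:W} and \eqref{eq:tri} say that $\mathcal N$ is bounded on $H^s\times H^s$, and a contraction in $C([0,T];H^s\times H^s)$ solves \eqref{eq:duhamel}. So for $s>0$ the system is an ordinary differential equation in $X^s$, apart from the group $S$. To go below $0$ we must use the time integral.

\subsection{Three waves}
Let two waves $e^{i(x\xi_j-\sigma_jt\omega(\xi_j))}$, $j=1,2$, interact through a term $B_m$ of $\mathcal N$. The response in the component $\sigma_0$ at frequency $\xi_0=\xi_1+\xi_2$ is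
\[
m(\xi_1,\xi_2)\,e^{i(x\xi_0-\sigma_0t\omega(\xi_0))}\int_0^te^{it'\Phi}\,dt',\qquad
\Phi=\sigma_0\omega(\xi_0)-\sigma_1\omega(\xi_1)-\sigma_2\omega(\xi_2).
\]
Its modulus is at most $|m|\min(t,2/|\Phi|)$, so a large phase $\Phi$ helps. How small can $|\Phi|$ be?

Replace $p(x)=\sqrt{x\tanh x}$ by $\sqrt x$, which is accurate for large $x$. The moduli of the three frequencies are $a\le b$ and $a+b$, and the worst sign combination is
\[
\sqrt a+\sqrt b-\sqrt{a+b}=\frac{2\sqrt{ab}}{\sqrt a+\sqrt b+\sqrt{a+b}}\ge\frac{2\sqrt{ab}}{(2+\sqrt2)\sqrt b}=(2-\sqrt2)\sqrt a .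
\]
Equality holds for $a=b$. So the phase is never smaller than a multiple of the square root of the \emph{least} of the three moduli: concavity of the dispersion relation excludes quadratic resonances. The exact symbol behaves in the same way.

\begin{lemma}[No resonance]\label{lem:nores}
If $\xi_0=\xi_1+\xi_2$ and $\min_j|\xi_j|=a\ge1$, then for all signs $\sigma_j$
\[
|\sigma_0\omega(\xi_0)-\sigma_1\omega(\xi_1)-\sigma_2\omega(\xi_2)|\ge\tfrac16a^{1/2}.
\]
\end{lemma}

\begin{proof}
The largest of the three moduli is the sum of the other two, so the moduli are $a\le b$ and $a+b$, and the quantity is $|\pm p(a)\pm p(b)\pm p(a+b)|$. Up to an overall sign there are four combinations. Since $p$ is increasing, $p(a+b)+p(b)\pm p(a)\ge p(a)$ and $p(a+b)-p(b)+p(a)\ge p(a)$. Also $p(a)\ge\sqrt{\tanh1}\,a^{1/2}\ge0.87\,a^{1/2}$. There remains $p(a)+p(b)-p(a+b)$. Write $p(x)=xK(x)$. Since $K$ is decreasing and $a+b\ge2a$,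
\begin{align*}
p(a)+p(b)-p(a+b)&=a[K(a)-K(a+b)]+b[K(b)-K(a+b)]\\
&\ge a[K(a)-K(2a)]=p(a)\Big(1-\frac1{\sqrt{1+\tanh^2a}}\Big),
\end{align*}
because $K(2a)^2/K(a)^2=\tanh(2a)/(2\tanh a)=1/(1+\tanh^2a)$. For $a\ge1$ the last bracket is at least $1-(1+\tanh^21)^{-1/2}\ge0.20$, and $0.20\cdot0.87\ge\frac16$.
\end{proof}

For $a<1$ there is no useful bound, since $\omega(\xi)\approx\xi$ near $0$; but there the weight in Lemma~\ref{lem:W} is bounded and no gain is needed.

\subsection{With oscillations: \texorpdfstring{$s>-\frac14$}{s>-1/4}}\label{sec:expect}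
The space-time norms of the next section convert half a power of the phase, up to an arbitrarily small loss, into a gain: a factor close to $|\Phi|^{-1/2}\lesssim\langle\xi_{\min}\rangle^{-1/4}$. The weight of Lemma~\ref{lem:W} improves to almost $\langle\xi_{\min}\rangle^{-s-1/2-1/4}$. By \eqref{eq:tri} this can be integrated if $s+\frac34>\frac12$, that is, $s>-\frac14$. This is the same condition, up to the endpoint, as the one in Lemma~\ref{lem:W}, which does not depend on oscillations.

\section{Well-posedness for \texorpdfstring{$s>-\frac14$}{s>-1/4}}\label{sec:A}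

Fix $s>-\frac14$ and set
\[
\kappa=\min(s+\tfrac14,\tfrac14),\qquad b=\tfrac12+\tfrac\kappa2,\qquad\theta=\tfrac12-\kappa\in[\tfrac14,\tfrac12),\qquad\delta=1-\theta-b=\tfrac\kappa2 .
\]
The strict inequality $s>-\frac14$ makes $\kappa$ positive. We shall use it in the three forms $b>\frac12$, $\theta<\frac12$ and $\delta>0$, and in the count
\begin{equation}\label{eq:gamma}
\gamma:=s+\tfrac\theta2\ge(\kappa-\tfrac14)+\tfrac14-\tfrac\kappa2=\tfrac\kappa2>0 .
\end{equation}

\subsection{The spaces}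
Let $\tilde u(\tau,\xi)=\iint e^{-i(t\tau+x\xi)}u(t,x)\,dx\,dt$ denote the space-time Fourier transform. A free wave $S_\sigma(t)f$ has its transform on the curve $\tau+\sigma\omega(\xi)=0$. The norm
\[
\|u\|_{X^{s,b}_\sigma}=\big\|\langle\xi\rangle^s\langle\tau+\sigma\omega(\xi)\rangle^b\,\tilde u(\tau,\xi)\big\|_{L^2_{\tau,\xi}}
\]
penalizes the distance to this curve, the \emph{modulation}. Up to normalization, it is the $L^2_\xi$ norm of $\langle\xi\rangle^s\|e^{i\sigma t\omega(\xi)}\hat u(t,\xi)\|_{H^b_t}$. Since $2b>1$, Cauchy--Schwarz in $\tau$ gives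
\begin{equation}\label{eq:L1}
\big\|\langle\xi\rangle^s\|\tilde u(\cdot,\xi)\|_{L^1_\tau}\big\|_{L^2_\xi}\le C\|u\|_{X^{s,b}_\sigma},\qquad\text{hence}\quad X^{s,b}_\sigma\hookrightarrow C_b(\mathbb R;H^s).
\end{equation}
For a compact interval $I$ let $X^{s,b}_{\sigma,I}$ be the space of restrictions to $I$, with the quotient norm. It is a Banach space, because $\{u:u|_I=0\}$ is closed by \eqref{eq:L1}, and it embeds continuously in $C(I;H^s)$. Restriction to a subinterval does not increase norms. Translation in time multiplies $\tilde u$ by a unimodular function of $\tau$, so the norms are translation invariant.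

\subsection{The bilinear estimate}
Here nonresonance enters. If $\tau_0=\tau_1+\tau_2$ and $\xi_0=\xi_1+\xi_2$, then the modulations $L_j=\tau_j+\sigma_j\omega(\xi_j)$ satisfy
\begin{equation}\label{eq:mod}
L_0-L_1-L_2=\sigma_0\omega(\xi_0)-\sigma_1\omega(\xi_1)-\sigma_2\omega(\xi_2).
\end{equation}
So a large phase forces one of the three modulations to be large.

\begin{lemma}\label{lem:bil}
Let $m$ satisfy \eqref{eq:m}, let $u_j\in X^{s,b}_{\sigma_j}$ for $j=1,2$, and $F(t)=B_m(u_1(t),u_2(t))\in C_b(\mathbb R;H^{-1})$. Then $\tilde F(\cdot,\xi)\in L^1_\tau$ for a.e.\ $\xi$, and for every sign $\sigma_0$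
\[
\|F\|_{X^{s,-\theta}_{\sigma_0}}\le C\|u_1\|_{X^{s,b}_{\sigma_1}}\|u_2\|_{X^{s,b}_{\sigma_2}} .
\]
\end{lemma}

\begin{proof}
\emph{Formula for $\tilde F$.} For a.e.\ $\xi$ we have $\hat u_j(t,\xi)=\frac1{2\pi}\int e^{it\tau}\tilde u_j(\tau,\xi)\,d\tau$. By \eqref{eq:L1}, the functions $\|\tilde u_j(\cdot,\xi)\|_{L^1_\tau}$ of $\xi$ are Fourier transforms of elements of $H^s$. The absolute-value version of Lemma~\ref{lem:fixed}, applied to these elements, shows that
\[
\iiint|m(\xi_1,\xi_0-\xi_1)|\,|\tilde u_1(\tau_1,\xi_1)|\,|\tilde u_2(\tau_2,\xi_0-\xi_1)|\,d\tau_1\,d\tau_2\,d\xi_1<\infty\quad\text{for a.e. }\xi_0,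
\]
and that the product of this function of $\xi_0$ with $\langle\xi_0\rangle^{-1}$ is square integrable. By Fubini,
\[
\tilde F(\tau_0,\xi_0)=\frac1{(2\pi)^2}\iint m(\xi_1,\xi_0-\xi_1)\,\tilde u_1(\tau_1,\xi_1)\,\tilde u_2(\tau_0-\tau_1,\xi_0-\xi_1)\,d\tau_1\,d\xi_1,
\]
and this lies in $L^1_{\tau_0}$ for a.e.\ $\xi_0$.

\emph{Estimate.} By duality and \eqref{eq:m} it suffices to show, for $0\le F_j\in L^2_{\tau,\xi}$ and $W$ as in \eqref{eq:Wdef},
\[
I=\int_{\substack{\xi_0=\xi_1+\xi_2\\ \tau_0=\tau_1+\tau_2}}W\,\frac{F_0(\tau_0,\xi_0)F_1(\tau_1,\xi_1)F_2(\tau_2,\xi_2)}{\langle L_0\rangle^\theta\langle L_1\rangle^b\langle L_2\rangle^b}\le C\prod_{j=0}^2\|F_j\|_{L^2}.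
\]
By \eqref{eq:mod} and Lemma~\ref{lem:nores}, $\max_j\langle L_j\rangle\ge c\langle\xi_{\min}\rangle^{1/2}$; for $|\xi_{\min}|\le1$ this is trivial. Since $\theta\le b$, the factor in the denominator with the largest modulation contributes at most $C\langle\xi_{\min}\rangle^{-\theta/2}$. At least one index $i\in\{1,2\}$ is not the maximizing one. We keep its factor $\langle L_i\rangle^{-b}$ and bound the third factor by $1$. With Lemma~\ref{lem:W} and the definition of $\gamma$ in \eqref{eq:gamma},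
\[
I\le C\sum_{i=1,2}\int_{\substack{\xi_0=\xi_1+\xi_2\\ \tau_0=\tau_1+\tau_2}}\langle\xi_{\min}\rangle^{-\frac12-\gamma}F_0F_1F_2\,\langle L_i\rangle^{-b}.
\]
Let $f_j(\xi)=\|F_j(\cdot,\xi)\|_{L^2_\tau}$. Since $2b>1$, $\|F_i(\cdot,\xi)\langle L_i\rangle^{-b}\|_{L^1_\tau}\le Cf_i(\xi)$. By Young's inequality in $\tau$, with this function in $L^1$ and the other two in $L^2$, the $\tau$-integral is at most $Cf_0(\xi_0)f_1(\xi_1)f_2(\xi_2)$. As $\gamma>0$, \eqref{eq:tri} finishes the proof.
\end{proof}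

\subsection{The Duhamel estimate}
The Duhamel integral gains one power of the modulation. We need it to map $X^{s,-\theta}_\sigma$ to $X^{s,b}_\sigma$ with $b+\theta<1$; the unused part $\delta$ of that power becomes a power of the length of the time interval.

\begin{lemma}\label{lem:duh}
Let $\psi\in C_c^\infty(\mathbb R)$ with $\psi=1$ on $[-1,1]$. Then $\|\psi S_\sigma f\|_{X^{s,b}_\sigma}=C_\psi\|f\|_{H^s}$. If $F\in C_b(\mathbb R;H^{-1})\cap X^{s,-\theta}_\sigma$ and $\tilde F(\cdot,\xi)\in L^1_\tau$ for a.e.\ $\xi$, then for $0<T\le1$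
\begin{equation}\label{eq:duhest}
\Big\|\psi(t/T)\int_0^tS_\sigma(t-t')F(t')\,dt'\Big\|_{X^{s,b}_\sigma}\le CT^\delta\|F\|_{X^{s,-\theta}_\sigma}.
\end{equation}
\end{lemma}

\begin{proof}
For the first statement, $e^{i\sigma t\omega(\xi)}$ times the spatial transform of $\psi S_\sigma f$ is $\psi(t)\hat f(\xi)$. For the second, fix $\xi$ and let $f(t)=e^{i\sigma t\omega(\xi)}\hat F(t,\xi)$. Then $e^{i\sigma t\omega(\xi)}$ times the spatial transform of the function in \eqref{eq:duhest} is $\psi(t/T)\int_0^tf$. For a.e.\ $\xi$ the time transform $\hat f$ is integrable. So \eqref{eq:duhest} follows from the one-variable inequality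
\[
\Big\|\psi(t/T)\int_0^tf\Big\|_{H^b_t}\le CT^{1-\theta-b}\|f\|_{H^{-\theta}_t}\qquad(\hat f\in L^1),
\]
where, by Fubini, $\int_0^tf=\frac1{2\pi}\int\hat f(\tau)\frac{e^{it\tau}-1}{i\tau}\,d\tau$.

\emph{Reduction to $T=1$.} With $f_T(t)=f(Tt)$ and $t=T\varsigma$, the function on the left is $T\psi(\varsigma)\int_0^\varsigma f_T$. Since $\langle T\tau\rangle\ge T\langle\tau\rangle$ for $T\le1$, a change of variables on the Fourier side gives
\[
\|g(\cdot/T)\|_{H^b}\le T^{\frac12-b}\|g\|_{H^b},\qquad\|f_T\|_{H^{-\theta}}\le T^{-\frac12-\theta}\|f\|_{H^{-\theta}} .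
\]
The powers of $T$ multiply to $T^{1-\theta-b}$. As $b\le1-\theta$, it remains to bound $\psi\int_0^tf$ in $H^{1-\theta}$ by $C\|f\|_{H^{-\theta}}$. We split the integral over $\tau$ into three parts.

\emph{Part $|\tau|\le1$.} Expanding the exponential, we obtain $\sum_{n\ge1}\frac{t^n\psi(t)}{n!}c_n$ with $|c_n|\le C\int_{|\tau|\le1}|\hat f|\le C\|f\|_{H^{-\theta}}$. Since $\psi$ has compact support, $\|t^n\psi\|_{H^1}\le nC^n$, and the series converges in $H^1\subset H^{1-\theta}$ with the required bound.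

\emph{Part $|\tau|>1$ with $e^{it\tau}$.} This is $\psi$ times the function with transform $1_{|\tau|>1}\hat f(\tau)/(i\tau)$, whose $H^{1-\theta}$ norm is at most $C\|f\|_{H^{-\theta}}$. Multiplication by $\psi$ is bounded on $H^{1-\theta}$, because $\langle\tau\rangle^{1-\theta}\le C\langle\tau-\tau'\rangle^{1-\theta}\langle\tau'\rangle^{1-\theta}$.

\emph{Part $|\tau|>1$ with $-1$.} This is a constant times $\psi$, of norm at most
\[
C\|\psi\|_{H^1}\int_{|\tau|>1}\frac{|\hat f(\tau)|}{|\tau|}\,d\tau\le C\Big(\int\langle\tau\rangle^{-2+2\theta}\,d\tau\Big)^{1/2}\|f\|_{H^{-\theta}},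
\]
which is finite because $\theta<\frac12$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}
Let $Y^s_T$ be the space of real pairs $(\eta,v)$ on $[0,T]$ with $u^\pm\in X^{s,b}_{\pm,[0,T]}$. Its norm, the sum of the two norms, is written $\|U\|_{Y_T}$; we write $Y_I$ for the analogous space on an interval $I$. Real-valuedness is a closed condition because $X^{s,b}_{\pm,[0,T]}$ embeds in $C([0,T];H^s)$. So $Y^s_T$ is a Banach space; it depends only on $s$ and $T$ and embeds continuously in $C([0,T];X^s)$.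

\emph{Estimates for $T\le1$.} Let $U,V\in Y^s_T$. Extend their components to $\mathbb R$ with norms at most twice the quotient norms, apply Lemma~\ref{lem:bil} to the extensions and then \eqref{eq:duhest}. By (L) the result agrees on $[0,T]$ with the Duhamel integral of $\mathcal N(U,V)$, whatever the extensions. It is real because $U$ and $V$ are. Hence, with $C_1,C_2$ independent of $T\le1$,
\begin{equation}\label{eq:YT}
\|S(\cdot)U_0\|_{Y_T}\le C_1\|U_0\|_{H^s},\qquad
\Big\|\int_0^tS(t-t')\mathcal N(U,V)\,dt'\Big\|_{Y_T}\le C_2T^\delta\|U\|_{Y_T}\|V\|_{Y_T},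
\end{equation}
where $\|U_0\|_{H^s}$ is the norm of the pair.

\emph{Existence and dependence on the data.} Let $\Gamma_{U_0}(U)$ be the right side of \eqref{eq:duhamel}. As $\mathcal N$ is symmetric, $\mathcal N(U,U)-\mathcal N(V,V)=\mathcal N(U-V,U+V)$, so
\begin{equation}\label{eq:diff}
\|\Gamma_{U_0}(U)-\Gamma_{V_0}(V)\|_{Y_T}\le C_1\|U_0-V_0\|_{H^s}+C_2T^\delta\|U+V\|_{Y_T}\|U-V\|_{Y_T}.
\end{equation}
Given $R$, let $R'=CR$ bound $\|U_0\|_{H^s}$ for all data in the $R$-ball of $X^s$, and choose $T=T(R)\le1$ with $8C_1C_2R'T^\delta\le1$. On the ball of radius $2C_1R'$ in $Y^s_T$,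
\[
\|\Gamma_{U_0}(U)\|_{Y_T}\le C_1R'+4C_1^2C_2R'^2T^\delta\le2C_1R',
\]
and $\Gamma_{U_0}$ has Lipschitz constant at most $4C_1C_2R'T^\delta\le\frac12$. So there is a solution in this ball. By \eqref{eq:diff} the solutions for two data satisfy $\|U-V\|_{Y_T}\le2C_1\|U_0-V_0\|_{H^s}$, which shows that the data-to-solution map is Lipschitz from the $R$-ball of $X^s$ to $Y^s_T\hookrightarrow C([0,T];X^s)$.

\emph{Uniqueness in all of $Y^s_T$.} Let $U,V\in Y^s_T$ be solutions with the same data, and let $t_*$ be the largest $t$ with $U=V$ on $[0,t]$. Suppose $t_*<T$. On $I=[t_*,t_*+h]\subset[0,T]$, (R) gives $U-V=\int_{t_*}^tS(t-t')\mathcal N(U-V,U+V)\,dt'$. Translating $t_*$ to $0$ and using \eqref{eq:YT} on an interval of length $h$,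
\[
\|U-V\|_{Y_I}\le C_2h^\delta\|U+V\|_{Y_T}\|U-V\|_{Y_I}.
\]
For small $h$ this forces $U=V$ on $I$, a contradiction.

\emph{Analyticity.} The map $(U_0,U)\mapsto U-\Gamma_{U_0}(U)$ is a continuous polynomial. At a solution constructed above, its derivative in $U$ is $V\mapsto V-2\int_0^tS(t-t')\mathcal N(U,V)\,dt'$. By \eqref{eq:YT} the second operator has norm at most $2C_2T^\delta\cdot2C_1R'\le\frac12$, so the derivative is invertible. The analytic implicit function theorem and uniqueness show that the data-to-solution map is analytic. \qed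

\begin{remark}\label{rem:smooth}
Smooth solutions lie in $Y^s_T$, so for smooth data the solution of Theorem~\ref{thm:A} is the smooth one on every interval $[0,T']$ where both exist. Indeed, if $U\in C([0,T];H^\infty)$ solves \eqref{eq:diag}, then $\partial_t(S(-t)U)=S(-t)\mathcal N(U,U)\in C([0,T];H^s)$. So $S(-t)U$ extends to an element of $C^1_c(\mathbb R;H^s)$, and $u^\pm\in X^{s,1}_{\pm,[0,T]}\subset X^{s,b}_{\pm,[0,T]}$.
\end{remark}

\section{Discontinuity for \texorpdfstring{$s<-\frac14$}{s<-1/4}}\label{sec:B}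

Two wave packets at frequencies $\pm N$ interact to produce frequencies $|\xi|<\frac12$. The phase is then bounded, so oscillations give nothing, and the symbol is of size $N^{-1/2}$. Packets of amplitude $N^{1/4}$ thus create a low-frequency response of size $1$, although their $H^s$ norm, of size $N^{s+1/4}$, tends to $0$. To make this a statement about solutions, we must control the higher iterates on a fixed time interval, uniformly in $N$. As the data are unbounded in every $H^{s'}$ with $s'>-\frac14$, Theorem~\ref{thm:A} does not do this. We use instead a space at the exact regularity $-\frac14$ in which square summability over unit frequency intervals is replaced by summability; then $\mathcal N$ is bounded at each fixed time.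

\subsection{Two scales of spaces and smooth solutions}
With $Q_k=[k,k+1)$ let
\[
\|f\|_{\mathcal D^\sigma}=\sum_{k\in\mathbb Z}\langle k\rangle^{\sigma-\frac14}\|\hat f\|_{L^2(Q_k)},\qquad \mathcal D=\mathcal D^0.
\]
Note that $\mathcal D^\sigma\subset H^{\sigma-1/4}$. Let $(Z^\sigma)_{\sigma\ge0}$ be either $(\mathcal D^\sigma)_{\sigma\ge0}$ or $(H^{1+\sigma})_{\sigma\ge0}$, and $Z=Z^0$. We do not distinguish in notation between functions and pairs. The norms depend only on $|\hat f|$, so $S(t)$ is a strongly continuous group of isometries on each $Z^\sigma$. We claim that, for $\sigma\ge0$,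
\begin{equation}\label{eq:tame}
\begin{aligned}
\|\mathcal N(U,V)\|_Z&\le C_0\|U\|_Z\|V\|_Z,\\
\|\mathcal N(U,V)\|_{Z^\sigma}&\le\tfrac12C_\sigma\big(\|U\|_Z\|V\|_{Z^\sigma}+\|U\|_{Z^\sigma}\|V\|_Z\big).
\end{aligned}
\end{equation}

\emph{The scale $H^{1+\sigma}$.} By \eqref{eq:m} the symbols are bounded, $\langle\xi_1+\xi_2\rangle^{1+\sigma}\le C(\langle\xi_1\rangle^{1+\sigma}+\langle\xi_2\rangle^{1+\sigma})$, and $\|\hat f\|_{L^1}\le C\|f\|_{H^1}$; now use Young's inequality.

\emph{The scale $\mathcal D^\sigma$.} If $F,G\ge0$ are supported in $Q_k$ and $Q_l$, then $F*G$ is supported in $Q_{k+l}\cup Q_{k+l+1}$ and $\|F*G\|_{L^2}\le\|F\|_{L^1}\|G\|_{L^2}\le\|F\|_{L^2}\|G\|_{L^2}$. By \eqref{eq:m} it remains to compare weights. From $\langle k\rangle\le C\langle k+l\rangle\langle l\rangle$ we get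
\[
\langle k+l\rangle^{-1/4}\langle l\rangle^{-1/2}\le C\langle k\rangle^{-1/4}\langle l\rangle^{-1/4},
\]
and the same with $k$ and $l$ exchanged. This gives the first line of \eqref{eq:tame} on summing over $k,l$. The second follows with $\langle k+l\rangle^\sigma\le C(\langle k\rangle^\sigma+\langle l\rangle^\sigma)$.

\begin{lemma}\label{lem:smooth}
Let $T_0>0$, $\|U_0\|_Z\le\rho$ and $8C_0T_0\rho\le1$. Then \eqref{eq:duhamel} has a solution $U\in C([0,T_0];Z)$ with $\|U(t)\|_Z\le2\rho$. If $U_0\in Z^\sigma$ for all $\sigma$, then $U\in C([0,T_0];H^\infty)$. Two solutions in $C([0,T];H^1)$ with the same data coincide.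
\end{lemma}

\begin{proof}
By \eqref{eq:tame} the right side of \eqref{eq:duhamel} maps the ball of radius $2\rho$ of $C([0,T_0];Z)$ to itself, because $\rho+4C_0T_0\rho^2\le2\rho$. It is a contraction there with constant $4C_0T_0\rho\le\frac12$. The Picard iterates $U^{(n)}$, with $U^{(0)}=S(t)U_0$, converge to a solution.

Let $U_0\in Z^\sigma$ and $M_n(t)=\sup_{t'\le t}\|U^{(n)}(t')\|_{Z^\sigma}$. By \eqref{eq:tame}, $M_{n+1}(t)\le\|U_0\|_{Z^\sigma}+2C_\sigma\rho\int_0^tM_n$, so $M_n(t)\le\|U_0\|_{Z^\sigma}e^{2C_\sigma\rho t}$ by induction. By Fatou's lemma $U$ is bounded in $Z^\sigma$ on $[0,T_0]$. If this holds for all $\sigma$, then Hölder's inequality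
\[
\|f\|_{Z^\sigma}\le\|f\|_Z^{1/(\sigma+1)}\|f\|_{Z^{\sigma+1}}^{\sigma/(\sigma+1)},
\]
applied to $f=U(t)-U(t')$, and continuity in $Z$ give $U\in C([0,T_0];Z^\sigma)$ for all $\sigma$, hence $U\in C([0,T_0];H^\infty)$.

For two solutions in $C([0,T];H^1)$ with the same data, \eqref{eq:tame} for $Z=H^1$ gives $\|(U-V)(t)\|_{H^1}\le C\int_0^t\|U+V\|_{H^1}\|U-V\|_{H^1}\,dt'$, and Gronwall's inequality applies.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
Let $T_0\ge1$. (For the first part of the theorem take $T_0=1$.) Let $\hat\varphi(\xi)=\exp(-1/(1-16\xi^2))$ for $|\xi|<\frac14$ and $\hat\varphi=0$ elsewhere. Then $\varphi$ is real, even and Schwartz. Put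
\[
f_N=N^{1/4}\cos(Nx)\,\varphi(x),\qquad\hat f_N=\tfrac12N^{1/4}\big[\hat\varphi(\cdot-N)+\hat\varphi(\cdot+N)\big].
\]
The data $\Phi_N$ are given by $u^+(0)=\epsilon f_N$, $u^-(0)=0$, that is, $\Phi_N=(\eta,v)(0)=\epsilon(f_N,Kf_N)$. They are real, and Schwartz because $\hat f_N\in C_c^\infty$ and $K$ is smooth. Their $X^s$ norm is comparable to $\epsilon N^{s+1/4}$, which tends to $0$, whereas $\|f_N\|_{\mathcal D}\le C$ uniformly in $N$. Hence, if $\epsilon$ is small (depending on $T_0$ but not on $N$), Lemma~\ref{lem:smooth} with $Z=\mathcal D$ gives smooth solutions $U_N$ on $[0,T_0]$ with $\|U_N(t)\|_{\mathcal D}\le C\epsilon$.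

\emph{Comparison with the second iterate.} Let
\[
A_1=S(t)(f_N,0),\qquad A_2=\int_0^tS(t-t')\mathcal N(A_1,A_1)(t')\,dt'.
\]
By \eqref{eq:tame}, $\|U_N(t)-\epsilon A_1(t)\|_{\mathcal D}\le Ct\epsilon^2$ for $t\le 1$. Since $\mathcal N(U_N,U_N)-\epsilon^2\mathcal N(A_1,A_1)=\mathcal N(U_N-\epsilon A_1,U_N+\epsilon A_1)$, it follows that for $t\le1$
\begin{equation}\label{eq:third}
\|U_N-\epsilon A_1-\epsilon^2A_2\|_{\mathcal D}\le\int_0^t\|\mathcal N(U_N-\epsilon A_1,U_N+\epsilon A_1)\|_{\mathcal D}\,dt'\le Ct^2\epsilon^3.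
\end{equation}

\emph{Low frequencies of $A_2$.} Let $|\xi|<\frac12$, $t\in[0,1]$, and let $\eta_1=S_+f_N$, $v_1=K\eta_1$ be the components of $A_1$ in the original variables. Then
\[
\widehat{\eta_1v_1}(t,\xi)=\frac1{2\pi}\int K(\xi-\zeta)\,e^{-it(\omega(\zeta)+\omega(\xi-\zeta))}\hat f_N(\zeta)\hat f_N(\xi-\zeta)\,d\zeta .
\]
Only $\zeta\in\pm N+(-\frac14,\frac14)$ with $\xi-\zeta\in\mp N+(-\frac14,\frac14)$ contributes, since $|\xi|<\frac12$. There $|\omega(\zeta)+\omega(\xi-\zeta)|=|\omega(\zeta)-\omega(\zeta-\xi)|\le CN^{-1/2}$ by \eqref{eq:omegaprime}, and $K(\xi-\zeta)=N^{-1/2}+O(N^{-3/2})$. Each of the two signs contributes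
\[
\frac1{2\pi}N^{-1/2}\cdot\tfrac14N^{1/2}(\hat\varphi*\hat\varphi)(\xi)=\tfrac14\widehat{\varphi^2}(\xi)
\]
up to $O(N^{-1/2})$. In $\widehat{v_1^2}$ there is one more factor $K(\zeta)\le CN^{-1/2}$. Hence, uniformly in $\xi$ and $t$,
\[
\widehat{\eta_1v_1}(t,\xi)=\tfrac12\widehat{\varphi^2}(\xi)+O(N^{-1/2}),\qquad\widehat{v_1^2}(t,\xi)=O(N^{-1/2}).
\]
By \eqref{eq:N}, $\mathcal N^\sigma(A_1,A_1)$ has transform $-\frac i4\tanh(\xi)\widehat{\varphi^2}(\xi)+O(N^{-1/2})$ for both $\sigma$. Since $\sum_\sigma\int_0^te^{-i\sigma(t-t')\omega(\xi)}dt'=2\sin(t\omega(\xi))/\omega(\xi)$, the $\eta$-component of $A_2$ satisfies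
\[
\hat\eta_2(t,\xi)=-\tfrac i2\tanh(\xi)\,\widehat{\varphi^2}(\xi)\,\frac{\sin(t\omega(\xi))}{\omega(\xi)}+O(N^{-1/2}).
\]
Here $|t\omega(\xi)|\le\frac12$, so the quotient is at least $ct$, and $\widehat{\varphi^2}=\frac1{2\pi}\hat\varphi*\hat\varphi>0$ on $(-\frac12,\frac12)$. Therefore $\|\hat\eta_2(t)\|_{L^2(|\xi|<1/2)}\ge c_1t-CN^{-1/2}$ with $c_1>0$.

\emph{The lower bound.} For $N\ge2$, $\hat A_1=0$ on $|\xi|<\frac12$. The $\mathcal D$ norm controls the $L^2(|\xi|<\frac12)$ norm of the transform. So \eqref{eq:third} gives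
\[
\|\hat\eta_N(t)\|_{L^2(|\xi|<1/2)}\ge\epsilon^2(c_1t-CN^{-1/2})-C\epsilon^3t^2,\qquad t\in[0,1].
\]
Fix $\epsilon$ so small that also $C\epsilon\le c_1/2$. As $t^2\le t$, we get $\liminf_N\|\eta_N(t)\|_{H^s}\ge c\,\epsilon^2t$ for all $t\in(0,1]$, while the data tend to $0$ in $X^s$.

\emph{The consequences.} Let $T>0$ and take $T_0=\max(1,T)$. The smooth solutions with data $\Phi_N$ exist on $[0,T]$ and do not tend to $0$ in $C([0,T];X^s)$, while the zero data have the zero solution. So the smooth flow is discontinuous at $0$. If the problem were locally well-posed in $X^s$ with the smooth solution assigned to Schwartz data, then for $R=1$ and $T=T(1)$ this would contradict the continuity of the data-to-solution map at $0$. If $Y^s_T$ contains the smooth solutions, then uniqueness in $Y^s_T$ forces the solutions assigned to $\Phi_N$ and to $0$ to be the smooth ones. \qed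

\section{The endpoint \texorpdfstring{$s=-\frac14$}{s=-1/4}}\label{sec:C}

\subsection{Reduction to a trilinear estimate}
For $\phi_1,\phi_2,\phi_3\in H^\infty\times H^\infty$ let $A_1\phi=S(t)\phi$,
\begin{align*}
A_2(\phi_1,\phi_2)&=\int_0^tS(t-t')\,\mathcal N(A_1\phi_1,A_1\phi_2)\,dt',\\
\mathcal T(\phi_1,\phi_2,\phi_3)&=\sum_{\mathrm{cyc}}\int_0^tS(t-t')\,\mathcal N\big(A_1\phi_1,A_2(\phi_2,\phi_3)\big)\,dt',
\end{align*}
where the sum is over the cyclic permutations of $(\phi_1,\phi_2,\phi_3)$. By \eqref{eq:tame} for $Z=H^1$, the map $(U_0,U)\mapsto U-S(\cdot)U_0-\int_0^tS(t-t')\mathcal N(U,U)\,dt'$ is a continuous polynomial on $H^1\times C([0,1];H^1)$, whose $U$-derivative at $(0,0)$ is the identity. So for data small in $H^1$ the solution is an analytic function of $U_0$ with values in $C([0,1];H^1)$, and by Lemma~\ref{lem:smooth} it is the smooth solution if $U_0\in H^\infty$. Inserting the power series into \eqref{eq:duhamel}, we find the linear term $A_1U_0$, the quadratic term $A_2(U_0,U_0)$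 and the cubic term $2\int_0^tS(t-t')\mathcal N(A_1U_0,A_2(U_0,U_0))\,dt'$. For $U_0=\epsilon_1\phi_1+\epsilon_2\phi_2+\epsilon_3\phi_3$ with real $\phi_j\in H^\infty$, the coefficient of $\epsilon_1\epsilon_2\epsilon_3$ is $4\mathcal T(\phi_1,\phi_2,\phi_3)$.

Suppose there were a $C^3$ map as in Theorem~\ref{thm:C}. For small $\epsilon_j$ it coincides with the smooth flow at $\epsilon_1\phi_1+\epsilon_2\phi_2+\epsilon_3\phi_3$, so its third derivative at $0$, applied to $(\phi_1,\phi_2,\phi_3)$, is $4\mathcal T(\phi_1,\phi_2,\phi_3)$ (in the variables $u^\pm$). This derivative is a bounded trilinear map, so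
\begin{equation}\label{eq:Tbound}
\|\mathcal T(\phi_1,\phi_2,\phi_3)(t)\|_{H^{-1/4}}\le C\prod_{j=1}^3\|\phi_j\|_{H^{-1/4}},\qquad0\le t\le T,
\end{equation}
for all real $\phi_j\in H^\infty$. Real and imaginary parts of $H^\infty$ functions are in $H^\infty$, with no larger $H^{-1/4}$ norms. By trilinearity, \eqref{eq:Tbound} holds for all complex-valued $\phi_j\in H^\infty$ as well, with another constant. We now show that this is false.

\subsection{The test functions and the idea}
Let $N=\nu^2$ be large, $\phi_1=(h,0)$, $\phi_2=(h^*,0)$, $\phi_3=(g,0)$ with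
\[
\hat h=1_{[N,N+\nu]},\qquad\hat h^*=1_{[-N-\nu,-N]},\qquad\hat g=N^{1/4}1_{[N^2,N^2+\nu]}.
\]
These transforms are bounded with compact support, so $\int\langle\xi\rangle^{2\sigma}|\hat h|^2\,d\xi<\infty$ for every $\sigma$, and likewise for $h^*$ and $g$. Hence $h,h^*,g$ belong to $H^\infty$, and \eqref{eq:Tbound}, in its complex-valued form, applies to them directly, without any approximation. Their $H^{-1/4}$ norms are comparable to $1$.

The idea is as follows. The packets $h$ and $h^*$ produce low frequencies $\mu$, $|\mu|\le\nu$. Although this interaction is not resonant, the time integral leaves a part that oscillates only with the small frequency $\omega(\xi_1)+\omega(\xi_2)$, with amplitude of order $|\mu|^{-1}N^{-1/2}$ for each pair $(\xi_1,\xi_2)$. This slowly varying low-frequency part acts coherently on the very high packet $g$. Adding up over $1\le|\mu|\le\nu/4$ gives $\int d\mu/|\mu|\sim\log N$.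

Fix $t\in(0,\min(T,\frac14)]$ and let $\xi\in J=[N^2+\frac\nu4,N^2+\frac{3\nu}4]$. Constants below are independent of $N$ and $\xi$. We shall show that all contributions to the $+$ component of $\widehat{\mathcal T}(\xi,t)$ except one are $O(N^{1/4})$.

\subsection{The terms with \texorpdfstring{$A_2(\phi_2,\phi_3)$ and $A_2(\phi_3,\phi_1)$}{A2(phi2,phi3) and A2(phi3,phi1)}}
In the inner interaction one input frequency has modulus between $N$ and $N+\nu$ and the other is about $N^2$; all three frequencies have modulus at least $cN$. By Lemma~\ref{lem:nores} the inner time integral is at most $CN^{-1/2}$. By \eqref{eq:m} the inner symbol is at most $CN^{-1/2}$. So is the outer one, whose input frequencies are again of sizes $N$ and $N^2$. Hence these terms are at most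
\[
CN^{-3/2}(|\hat h|*|\hat h^*|*|\hat g|)(\xi)\le CN^{-3/2}\nu^2N^{1/4}=CN^{-1/2}N^{1/4}.
\]

\subsection{The term with \texorpdfstring{$A_2(\phi_1,\phi_2)$}{A2(phi1,phi2)}: inner interaction}
Let $\xi_1\in[N,N+\nu]$, $\xi_2\in[-N-\nu,-N]$, and write
\[
\mu=\xi_1+\xi_2\in[-\nu,\nu],\qquad\Omega=\omega(\xi_1)+\omega(\xi_2),\qquad K_j=K(\xi_j),\qquad\omega_\mu=\omega(\mu).
\]
By \eqref{eq:omegaprime}, $|\Omega|=|\omega(\xi_1)-\omega(-\xi_2)|\le|\mu|N^{-1/2}\le1$. By \eqref{eq:N}, the component $\sigma$ of $A_2(\phi_1,\phi_2)$ at frequency $\mu$ is $\frac1{2\pi}\int d\xi_1$ of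
\begin{equation}\label{eq:inner}
\begin{gathered}
(n_0+\sigma n_1)\,e^{-i\sigma t\omega_\mu}\int_0^te^{it'(\sigma\omega_\mu-\Omega)}\,dt',\\
n_0=-\tfrac i4\tanh(\mu)(K_1+K_2),\qquad n_1=-\tfrac i4\,\omega_\mu K_1K_2 .
\end{gathered}
\end{equation}
Since $K_j\le N^{-1/2}$ and $|\omega_\mu|\le\nu^{1/2}=N^{1/4}$, we have $|n_0+\sigma n_1|\le CN^{-1/2}$, so \eqref{eq:inner} is always at most $CN^{-1/2}$.

Now let $|\mu|\ge1$. Then $|\omega_\mu|\ge0.87|\mu|^{1/2}$ and $|\mu|^{1/2}\le N^{1/4}$, so for large $N$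
\[
|\Omega|\le|\mu|^{1/2}N^{-1/4}\le1.2\,N^{-1/4}|\omega_\mu|\le\tfrac12|\omega_\mu| .
\]
The time factor in \eqref{eq:inner} is
\[
e^{-i\sigma t\omega_\mu}\int_0^te^{it'(\sigma\omega_\mu-\Omega)}dt'=\frac{e^{-it\Omega}-e^{-i\sigma t\omega_\mu}}{i(\sigma\omega_\mu-\Omega)} .
\]
The $v$-component of $A_2(\phi_1,\phi_2)$ is $K$ times the difference of its two components, so we multiply by $\sigma K(\mu)$ and sum over $\sigma$. For the terms with $n_0e^{-it\Omega}$ use
\[
\sum_\sigma\frac\sigma{\sigma\omega_\mu-\Omega}=\frac{2\omega_\mu}{\omega_\mu^2-\Omega^2},\qquad\frac{K(\mu)\tanh\mu}{\omega_\mu}=K(\mu)^2 .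
\]
We find that $\hat v_2(\mu,t)$, the $v$-component of $A_2(\phi_1,\phi_2)$, is $\frac1{2\pi}\int d\xi_1$ of
\begin{equation}\label{eq:v2}
-\tfrac12K(\mu)^2(K_1+K_2)\frac{\omega_\mu^2}{\omega_\mu^2-\Omega^2}\,e^{-it\Omega}+\sum_\sigma E_\sigma e^{-i\sigma t\omega_\mu}+O(N^{-1}).
\end{equation}
Here $E_\sigma=-\sigma K(\mu)n_0/(i(\sigma\omega_\mu-\Omega))$ is independent of time with $|E_\sigma|\le C|\mu|^{-1}N^{-1/2}$, because $K(\mu)\le|\mu|^{-1/2}$ and $|\sigma\omega_\mu-\Omega|\ge c|\mu|^{1/2}$. The last term collects the contributions of $n_1$, for which $|n_1|/|\omega_\mu|\le CN^{-1}$; it is uniform in time.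

\subsection{The term with \texorpdfstring{$A_2(\phi_1,\phi_2)$}{A2(phi1,phi2)}: outer interaction}
Write $\xi=\mu+\xi_3$, and let $\hat\eta_2(\mu,t)$ be the $\eta$-component of $A_2(\phi_1,\phi_2)$. By \eqref{eq:N}, the $+$ component of $\int_0^tS(t-t')\mathcal N(A_1\phi_3,A_2(\phi_1,\phi_2))\,dt'$ at $\xi$ is
\[
\frac1{2\pi}\int d\mu\,\hat g(\xi_3)\,e^{-it\omega(\xi)}\int_0^te^{it'(\omega(\xi)-\omega(\xi_3))}\Big(-\frac i4\Big)\Big\{\lambda\,\hat v_2(\mu,t')+\tanh(\xi)K(\xi_3)\,\hat\eta_2(\mu,t')\Big\}dt',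
\]
with $\lambda=\tanh\xi+\omega(\xi)K(\xi_3)$. As $N\to\infty$, $\lambda\to2$ uniformly in $\xi$ and $\xi_3$, so $\lambda\in[1,3]$ for large $N$. Since $\xi,\xi_3\ge N^2$, \eqref{eq:omegaprime} gives
\begin{equation}\label{eq:outerphase}
|\omega(\xi)-\omega(\xi_3)|\le|\mu|N^{-1}.
\end{equation}
For fixed $\mu$ the set of admissible $\xi_1$ has length at most $\nu$. The contributions at $\xi$ are the following.

\emph{The part with $\hat\eta_2$.} Here $K(\xi_3)\le N^{-1}$ and \eqref{eq:inner} is at most $CN^{-1/2}$. This gives at most $CN^{-3/2}\nu^2N^{1/4}=CN^{-1/2}N^{1/4}$.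

\emph{The part with $\hat v_2$, $|\mu|\le1$.} As \eqref{eq:inner} is at most $CN^{-1/2}$, this gives at most $CN^{-1/2}\nu N^{1/4}=CN^{1/4}$.

\emph{The term $O(N^{-1})$ in \eqref{eq:v2}.} This gives at most $CN^{-1}\nu^2N^{1/4}=CN^{1/4}$.

\emph{The terms with $E_\sigma$, $|\mu|\ge1$.} The phase of the outer time integral is now $\omega(\xi)-\omega(\xi_3)-\sigma\omega_\mu$. By \eqref{eq:outerphase} and $|\mu|N^{-1}\le|\mu|^{1/2}N^{-3/4}$, its modulus is at least $\frac12|\omega_\mu|$ for large $N$, so the time integral is at most $C|\mu|^{-1/2}$. The total is at most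
\[
C\int_{|\mu|\ge1}|\mu|^{-3/2}\,d\mu\cdot N^{-1/2}\nu N^{1/4}\le CN^{1/4}.
\]

\emph{The main term, $|\mu|\ge1$.} Up to the unimodular factor $e^{-it\omega(\xi)}$ it equals
\[
\frac i{8(2\pi)^2}\iint_{|\mu|\ge1}\lambda\,K(\mu)^2(K_1+K_2)\frac{\omega_\mu^2}{\omega_\mu^2-\Omega^2}\,\hat g(\xi_3)\Big(\int_0^te^{it'(\omega(\xi)-\omega(\xi_3)-\Omega)}\,dt'\Big)d\xi_1\,d\mu .
\]
By \eqref{eq:outerphase} and $|\Omega|\le1$ the phase frequency $\omega(\xi)-\omega(\xi_3)-\Omega$ has modulus at most $2$. As $t\le\frac14$, the real part of the time integral is at least $t\cos\frac12\ge t/2$. All other factors of the integrand are nonnegative, so for a lower bound we may restrict to $1\le|\mu|\le\nu/4$. There $\xi_3=\xi-\mu\in[N^2,N^2+\nu]$, because $\xi\in J$. The admissible $\xi_1$ form the interval $[N,N+\nu]\cap[N+\mu,N+\nu+\mu]$ of length $\nu-|\mu|\ge\nu/2$. Moreover $K(\mu)^2\ge c/|\mu|$, $K_1+K_2\ge cN^{-1/2}$ and $\omega_\mu^2/(\omega_\mu^2-\Omega^2)\ge1$. So the modulus of the main term is at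 least
\[
ct\int_{1\le|\mu|\le\nu/4}\frac{d\mu}{|\mu|}\cdot\frac\nu2\,N^{-1/2}N^{1/4}\ge c\,t\log(\nu/4)\,N^{1/4}.
\]

\subsection{Conclusion of the proof of Theorem~\ref{thm:C}}
Altogether, the $+$ component of $\mathcal T=\mathcal T(\phi_1,\phi_2,\phi_3)$ satisfies $|\widehat{\mathcal T^+}(\xi,t)|\ge(c\,t\log N-C)N^{1/4}$ for $\xi\in J$. Since $|J|=\frac12N^{1/2}$ and $\langle\xi\rangle^{-1/4}\ge cN^{-1/2}$ on $J$,
\[
\|\mathcal T(\phi_1,\phi_2,\phi_3)(t)\|_{H^{-1/4}}\ge c'N^{-1/2}\cdot N^{1/4}\cdot(c\,t\log N-C)N^{1/4}=c'(c\,t\log N-C)\to\infty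
\]
as $N\to\infty$ with $t$ fixed, while the norms $\|\phi_j\|_{H^{-1/4}}$ stay bounded. This contradicts \eqref{eq:Tbound}. \qed

\begin{thebibliography}{1}
\bibitem{DST} Evgueni Dinvay, Sigmund Selberg and Achenef Tesfahun, \emph{Well-posedness for a dispersive system of the Whitham-Boussinesq type}, arXiv:1902.09438 (2019).
\end{thebibliography}

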